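
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Prime divisors of generalized derangement sequences}


\begin{abstract}
For $f,g,h\in\mathbb Z[X]$ consider the integer sequence given by $a_0=g(0)$ and
$a_n=f(n)a_{n-1}+g(n)h(n)^n$ for $n>0$. We prove a conjecture of Lipka and Miska: if such a
sequence is not ultimately a geometric progression, then infinitely many primes divide its terms.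
The proof combines Yu's $p$-adic estimate for linear forms in logarithms, which shows
that the terms could only be very small, with an asymptotic expansion of the slowly growing
solutions of the recurrence. We also determine, for an arbitrary initial value $a_0$, all triples
$(f,g,h)$ for which only finitely many primes divide nonzero terms of the sequence.
\end{abstract}

\section{The question and the results}

Let $\mathbb N$ be the set of non-negative integers and $\mathbb P$ the set of primes. A statement
holds for $n\gg0$ if it holds for all integers $n\ge n_0$, for some $n_0$. For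
$f,g,h\in\mathbb Z[X]$ let $\mathbf a(f,g,h)=(a_n)_{n\in\mathbb N}$ be the sequence defined by
$a_0=g(0)$ and
\begin{equation}\label{eq:rec}
a_n=f(n)\,a_{n-1}+g(n)\,h(n)^n\qquad(n\ge1),
\end{equation}
and let $\mathcal R$ be the class of all these sequences. The name in the title comes from
$\mathbf a(X,1,-1)$, the sequence of derangement numbers $D_0=1$, $D_n=nD_{n-1}+(-1)^n$. For a
sequence $\mathbf a$ of integers put
\[
\mathcal P_{\mathbf a}=\{p\in\mathbb P:\ p\mid a_n\text{ for some }n\in\mathbb N\}.
\]

When can $\mathcal P_{\mathbf a}$ be finite? Then no term is $0$, and every term is, up to sign, a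
product of powers of finitely many fixed primes. An obvious way to achieve this, as long as no term
is $0$, is to be a geometric progression from some point on. Call $\mathbf a$ an \emph{ultimately
geometric progression} with ratio $b$ if there are $c,b$ in some ring containing the terms of
$\mathbf a$ such that $a_n=cb^n$ for $n\gg0$. This can happen in disguise: $\mathbf a(X,1-X,1)$ is
the constant sequence $1,1,1,\dots$, because $n\cdot1+(1-n)=1$.

Other sequences in $\mathcal R$ look very different. The sequence $\mathbf a(X,1,1)$ begins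
$1,2,5,16,65,326$; the $n$th term of $\mathbf a(1,1,X)$ is $1+\sum_{k=1}^nk^k$; and for nonzero
constants $b,c$ the $n$th term of $\mathbf a(b,1,c)$ is $\sum_{k=0}^nb^{n-k}c^k$. In each case
\eqref{eq:rec} says that two consecutive terms and the product $g(n)h(n)^n$ satisfy a linear
relation whose coefficients are only polynomially large. If all the terms were built from a fixed
finite set of primes, this would be a relation between numbers of a very special multiplicative
shape, once for each $n$. One expects that only a trivial reason can make this possible. Lipka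
and Miska conjecture in \cite{LM} that \emph{if $\mathbf a\in\mathcal R$ is not an ultimately
geometric progression, then $\mathcal P_{\mathbf a}$ is infinite}. The following theorem proves
this.

\begin{theorem}\label{thm:main}
If $\mathbf a\in\mathcal R$ and $\mathcal P_{\mathbf a}$ is finite, then there are $c\in\mathbb Q$
and $b\in\mathbb Z$ with $a_n=cb^n$ for $n\gg0$. Consequently, if $\mathbf a\in\mathcal R$ is not an
ultimately geometric progression, then $\mathcal P_{\mathbf a}$ is infinite.
\end{theorem}

A zero term puts every prime into $\mathcal P_{\mathbf a}$, as $D_1=0$ does for the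
derangement numbers. It is therefore natural to ask also for the set
$\mathcal Q_{\mathbf a}\subseteq\mathcal P_{\mathbf a}$ of primes dividing some \emph{nonzero} term.
For this set there is a complete answer, even when the initial value is arbitrary.

\begin{theorem}\label{thm:class}
Let $f,g,h\in\mathbb Z[X]$, let $a_0\in\mathbb Z$ be arbitrary and let $\mathbf a$ be defined by
\eqref{eq:rec}. The following are equivalent.
\begin{itemize}
\item[\textup{(i)}] $\mathcal Q_{\mathbf a}$ is finite.
\item[\textup{(ii)}] There are $c\in\mathbb Z$ and $A,B\in\mathbb Q$ with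
$a_n=c^n\bigl(A+B(-1)^n\bigr)$ for $n\gg0$.
\item[\textup{(iii)}] One of the following holds:
 \begin{enumerate}
 \item $f=0$ and $gh$ is constant (possibly $0$);
 \item $f\ne0$, $gh=0$, and ($f$ is constant, or $a_0=0$, or $f$ has a positive integer root);
 \item $h=c\ne0$ is constant, $f\ne0$, $g=\beta(1-f/c)\ne0$ with $\beta\in\mathbb Q^*$, and
 ($a_0=\beta$ or $f$ has a positive integer root);
 \item $h=c\ne0$ and $f=-c$ are constant, and $g$ is a nonzero constant.
 \end{enumerate}
\end{itemize}
\end{theorem}

Corollary~\ref{cor:R} specializes this to $\mathcal R$ and describes exactly when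
$\mathcal P_{\mathbf a}$ is finite.

\begin{remark}\label{rem:initial}
The condition $a_0=g(0)$ cannot be dropped from Theorem~\ref{thm:main}. The choice $f=-1$, $g=2$,
$h=1$, $a_0=3$ gives $3,-1,3,-1,\dots$. Only the prime $3$ occurs, but the sequence is not
ultimately geometric: $a_n=cb^n$ for $n\gg0$ would give $a_{n+1}=a_nb$ and $a_{n+2}=a_{n+1}b$, hence
$a_na_{n+2}=a_{n+1}^2$, which is false here. By Theorem~\ref{thm:class}, case~4 is the
only source of such examples, because in cases 1--3 the sequence is ultimately geometric with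
rational coefficient and integer ratio, as the proof will show.
\end{remark}

\medskip
\noindent\textbf{Plan of the proof.} Suppose that the terms involve only primes from a finite set
$S$. Yu's theorem, stated in Section~\ref{sec:tools}, limits the $p$-adic cancellation in
\eqref{eq:rec}. It shows that a power of $p\in S$ dividing $a_n$ comes almost entirely from
$h(n)^n$ (Section~\ref{sec:yu}). Since $a_n$ is composed of primes in $S$, this bounds $|a_n|$. If
$h$ is not constant, we find pairs of consecutive indices at which the bound is too small to produce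
the term $g(n)h(n)^n$ (Section~\ref{sec:hnonconst}). If $h=c$ is constant and $f$ is not, then
$a_n/c^n$ grows slowly. The recurrence has at most one slowly growing solution, and it has an
asymptotic expansion in powers of $n$. If this expansion is not constant, the solution takes too many
different values; if it is constant, the sequence is ultimately geometric
(Section~\ref{sec:hconst}). When $f$ and $h$ are both constant, an elementary congruence suffices for
Theorem~\ref{thm:main} (Section~\ref{sec:proof}). Theorem~\ref{thm:class} is proved in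
Section~\ref{sec:class}.

\section{Two tools}\label{sec:tools}

Let $v_p$ be the $p$-adic valuation on $\mathbb Q^*$. For $x/y\in\mathbb Q^*$ in lowest terms put
$\mathrm{ht}(x/y)=\log\max(|x|,|y|)$. Let $S$ be a finite set of primes. An integer is
\emph{supported on $S$} if it is $0$ or all its prime divisors lie in $S$. For a nonzero integer
$m$ its \emph{$S$-part} is
\[
[m]_S=\prod_{p\in S}p^{v_p(m)}\le|m|,
\]
with equality if and only if $m$ is supported on $S$.

\begin{lemma}[Schur]\label{lem:schur}
If $G\in\mathbb Z[X]$ is non-constant, then infinitely many primes divide a nonzero value $G(n)$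
with $n\ge1$.
\end{lemma}

\begin{proof}
Let $p_1,\dots,p_r$ be finitely many primes and $P=p_1\cdots p_r$ (so $P=1$ if $r=0$). Choose
$n_0\ge1$ with $m=G(n_0)\ne0$. For $t\in\mathbb N$ we have $G(n_0+|m|Pt)\equiv m\pmod{mP}$, so
$G(n_0+|m|Pt)=m(1+Pu_t)$ with $u_t\in\mathbb Z$. For large $t$ we have $|1+Pu_t|>1$, because $G$
is non-constant. Hence $1+Pu_t$ has a prime divisor. It divides the nonzero value $G(n_0+|m|Pt)$,
and it is none of the $p_i$.
\end{proof}

\begin{theorem}[Yu \cite{Yu}, weakened, over $\mathbb Q$]\label{thm:yu}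
For each $t\ge1$ and each prime $p$ there is a constant $\kappa(t,p)$ such that the following holds.
Let $\alpha_1,\dots,\alpha_t\in\mathbb Q^*$, let $m_1,\dots,m_t\in\mathbb Z$, let
$B\ge\max(3,|m_1|,\dots,|m_t|)$ and suppose that
$\Xi=\alpha_1^{m_1}\cdots\alpha_t^{m_t}-1\ne0$. Then
\[
v_p(\Xi)\le\kappa(t,p)\,\log B\,\prod_{i=1}^t\max\bigl(1,\mathrm{ht}(\alpha_i)\bigr).
\]
\end{theorem}

It is enough to know this when all $\alpha_i$ are $p$-adic units different from $\pm1$. To see
this, put $x=\prod\alpha_i^{m_i}$; we may take all constants to be at least $1$. If $v_p(x-1)\le0$,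
there is nothing to prove. Otherwise $v_p(x)=0$. Write $\alpha_i=p^{v_i}\alpha_i'$ with
$v_p(\alpha_i')=0$. Then $\sum m_iv_i=0$, so $x=\prod\alpha_i'^{\,m_i}$, and
$\mathrm{ht}(\alpha_i')\le\mathrm{ht}(\alpha_i)$. If $x=-1$, then
$v_p(\Xi)=v_p(2)\le1<\log B$. Otherwise $x^2\ne1$, and $v_p(x-1)\le v_p(x^2-1)$ because
$v_p(x+1)\ge0$. Now $x^2=\prod_{\alpha_i'\ne\pm1}\alpha_i'^{\,2m_i}$ is a non-empty product of the
restricted kind, with at most $t$ factors, and $\log(2B)\le2\log B$.

The point of the estimate is the factor $\log B$: exponents of size about $n\log n$ cost only a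
factor $O(\log n)$.

\section{Divisibility limits the size of the terms}\label{sec:yu}

\subsection{A model case}

Take $\mathbf a=\mathbf a(X,1,1)$, so $a_0=1$ and $a_n=na_{n-1}+1$. Then $n!\le a_n\le(n+1)!$ by
induction, the upper bound because $a_n\le(n+1)a_{n-1}$. Suppose that all terms are supported on
a finite set $S$. Write $a_{n-1}=\prod_{q\in S}q^{e_q}$; here $e_q=O(n\log n)$. The recurrence
becomes
\[
-a_n=(-n)\prod_{q\in S}q^{e_q}-1 .
\]
The right side has exactly the form $\Xi$ of Theorem~\ref{thm:yu}. The base $-n$ has height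
$\log n$, the bases $q$ have bounded height, and $\log B=O(\log n)$. So $v_p(a_n)=O((\log n)^2)$
for each $p\in S$. As $a_n=\prod_{p\in S}p^{v_p(a_n)}$, we obtain $a_n\le e^{O((\log n)^2)}$, which
contradicts $a_n\ge n!$ for large $n$.

This is the basic mechanism: since $a_{n-1}$ is composed of few primes, Yu's theorem keeps the
powers of these primes in $a_n$ small, and since $a_n$ is composed of the same primes, $a_n$ itself
is small.

\subsection{The general estimate}

We now let $a_0$ be arbitrary and allow zero terms, since this costs nothing and is needed for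
Theorem~\ref{thm:class}. Unrolling \eqref{eq:rec} gives
\begin{equation}\label{eq:sum}
a_n=a_0\prod_{j=1}^nf(j)+\sum_{k=1}^ng(k)h(k)^k\prod_{j=k+1}^nf(j)\qquad(n\ge0).
\end{equation}

\begin{lemma}\label{lem:val}
Let $f,g,h\in\mathbb Z[X]$ be nonzero, $a_0\in\mathbb Z$ arbitrary, $(a_n)$ defined by
\eqref{eq:rec}, and $S$ a finite set of primes. There are constants $C,C',n_1$, depending only on
$f,g,h,a_0,S$, such that $f(n)g(n)h(n)\ne0$ for all $n\ge n_1$, and such that the following holds
whenever $n\ge n_1$ and $a_{n-1},a_n$ are both supported on $S$.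
\begin{itemize}
\item[\textup{(a)}] If $a_n\ne0$, then $v_p(a_n)\le n\,v_p(h(n))+C(\log n)^4$ for every $p\in S$.
\item[\textup{(b)}] $|a_n|\le[h(n)]_S^{\,n}\exp\bigl(C'(\log n)^4\bigr)$.
\end{itemize}
\end{lemma}

\begin{proof}
We first bound the exponents that will enter Yu's theorem. Choose $D\ge1$ with
$|f(j)|,|g(j)|,|h(j)|\le n^D$ whenever $n\ge2$ and $0\le j\le n$. In \eqref{eq:sum} the $k$th
summand is at most $n^D\cdot n^{Dk}\cdot n^{D(n-k)}=n^{D(n+1)}$ in absolute value, and the first
term is at most $|a_0|n^{Dn}$. Hence $|a_n|\le(|a_0|+n)\,n^{D(n+1)}$ for $n\ge2$, and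
$\log|a_n|=O(n\log n)$ when $a_n\ne0$.

Let $n_1\ge4$ be such that $f(n)g(n)h(n)\ne0$ for $n\ge n_1$. Let $n\ge n_1$, let $a_{n-1},a_n$ be
supported on $S$, let $a_n\ne0$, and let $p\in S$. The implied constants below do not depend on $n$
or on $p\in S$. Note that $v_p(g(n))\le D\log n/\log2$.

If $a_{n-1}=0$, then $a_n=g(n)h(n)^n$ and
$v_p(a_n)=v_p(g(n))+n\,v_p(h(n))\le n\,v_p(h(n))+O(\log n)$.

If $a_{n-1}\ne0$, write $a_{n-1}=\varepsilon\prod_{q\in S}q^{e_q}$ with $\varepsilon=\pm1$ and
$0\le e_q=O(n\log n)$. Dividing \eqref{eq:rec} by $-g(n)h(n)^n$, we see that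
\[
\Xi:=\bigl(-\varepsilon f(n)\bigr)\,g(n)^{-1}\,h(n)^{-n}\prod_{q\in S}q^{e_q}-1
=-\frac{a_n}{g(n)h(n)^n}\ne0 .
\]
Apply Theorem~\ref{thm:yu} to the $|S|+3$ bases $-\varepsilon f(n)$, $g(n)$, $h(n)$ and $q\in S$.
The first three have height at most $D\log n$, the others have bounded height, and
$\log B=O(\log n)$. This gives $v_p(\Xi)\le O((\log n)^4)$, so
\[
v_p(a_n)=v_p(g(n))+n\,v_p(h(n))+v_p(\Xi)\le n\,v_p(h(n))+O((\log n)^4).
\]
Since $\log n\ge1$, a single constant $C$ serves in both cases. This is (a).

Statement (b) is trivial if $a_n=0$. Otherwise $|a_n|=\prod_{p\in S}p^{v_p(a_n)}$, and (a) gives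
(b) with $C'=C\sum_{p\in S}\log p$.
\end{proof}

\section{Non-constant $h$}\label{sec:hnonconst}

If $h$ is not constant, the bound in Lemma~\ref{lem:val}(b) is of no use at indices where $h(n)$ is
itself supported on $S$. We are free to choose $n$, however. Consider
$a_n=a_{n-1}+n^n$, $a_0=1$, and let $n\equiv1$ modulo $4\prod_{p\in S}p$. Then $n+1$ is divisible
by no odd prime of $S$ and is not divisible by $4$, so $[n+1]_S\le2$. If the terms were supported
on $S$, Lemma~\ref{lem:val}(b) would give $a_{n+1}\le2^{n+1}e^{O((\log n)^4)}$, although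
$a_{n+1}\ge(n+1)^{n+1}$; for large $n$ this is impossible.

For general $f,g,h$ a term may be much smaller than $g(n)h(n)^n$, by cancellation with
$f(n)a_{n-1}$. We therefore make two consecutive terms small; then \eqref{eq:rec} leaves no room
for $g(n)h(n)^n$.

\begin{proposition}\label{prop:hnonconst}
Let $f,g\ne0$, let $h$ be non-constant, let $a_0\in\mathbb Z$ be arbitrary and let $(a_n)$ be given
by \eqref{eq:rec}. Then there is no finite set $S$ of primes such that $a_n$ is supported on $S$
for all $n\gg0$.
\end{proposition}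

\begin{proof}
Suppose that $S$ is such a set. Choose $r\in\mathbb N$ with $h(r)h(r+1)\ne0$, choose $k$ larger than
$v_p(h(r))$ and $v_p(h(r+1))$ for all $p\in S$, and put
\[
M=\prod_{p\in S}p^k,\qquad H=\max\bigl(|h(r)|,|h(r+1)|\bigr)\ge1 .
\]
If $n\equiv r\pmod M$, then $h(n)\equiv h(r)$ and $h(n+1)\equiv h(r+1)$ modulo $p^k$ for each
$p\in S$. By the choice of $k$ this forces $v_p(h(n))=v_p(h(r))$ and $v_p(h(n+1))=v_p(h(r+1))$, so
$[h(n)]_S\le H$ and $[h(n+1)]_S\le H$. Lemma~\ref{lem:val}(b), applied at $n$ and at $n+1$, now
gives for all large $n\equiv r\pmod M$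
\[
\bigl|g(n+1)h(n+1)^{n+1}\bigr|=\bigl|a_{n+1}-f(n+1)a_n\bigr|
\le\bigl(1+|f(n+1)|\bigr)H^{n+1}e^{C'(\log(n+1))^4}\le(2H)^{n+1}.
\]
But for large $n$ we have $|g(n+1)|\ge1$ and, since $h$ is non-constant, $|h(n+1)|>2H$. This is a
contradiction.
\end{proof}

\section{Constant $h$ and non-constant $f$}\label{sec:hconst}

\subsection{The slow solution in the simplest case}

Let $f=X$ and $h=1$, so $a_n=na_{n-1}+g(n)$ with $g\neq0$. If all terms are supported on a finite
set, then $|a_n|\le e^{C'(\log n)^4}$ for large $n$ by Lemma~\ref{lem:val}(b). On the other hand,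
\eqref{eq:sum} says that
\[
a_n=n!\,\Bigl(a_0+\sum_{k=1}^n\frac{g(k)}{k!}\Bigr).
\]
So $|a_n|$ grows like a constant times $n!$, which is excluded, unless $a_0=-\sum_{k\ge1}g(k)/k!$.
In this exceptional case
\[
a_n=-\sum_{k\ge1}\frac{g(n+k)}{(n+1)(n+2)\cdots(n+k)} .
\]
Thus there is exactly one real initial value with a slowly growing solution. For $g=1-X$ it is
$a_0=1$: the $k$th summand of $a_n$ is
\[
\frac{n+k-1}{(n+1)\cdots(n+k)}=\frac1{(n+1)\cdots(n+k-1)}-\frac1{(n+1)\cdots(n+k)},
\]
the series telescopes, and $a_n=1$ for all $n$. For $g=X^2-2$ the slow solution is $a_n=-(n+2)$,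
because $-n(n+1)+n^2-2=-(n+2)$. Here $a_0=-2=g(0)$, so this sequence belongs to $\mathcal R$, and
the bound on its growth is no obstruction. What rules out a finite $S$ is a count: the $N+1$ numbers
$a_N,\dots,a_{2N}$ are \emph{distinct}, but only $O((\log N)^{|S|})$ integers of their size are
supported on $S$.

These two examples show the two things that can happen in general. The slow solution has an
expansion in powers of $n$. Either it is not constant, and then the terms with large index are
distinct and a count gives a contradiction; or it is constant, and then $g$ has the special form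
$\beta(1-f/c)$.

\subsection{The general case}

\begin{proposition}\label{prop:hconst}
Let $h=c\in\mathbb Z\setminus\{0\}$ be constant, $f$ non-constant, $g\ne0$, $a_0\in\mathbb Z$
arbitrary, and let $(a_n)$ be given by \eqref{eq:rec}. If for some finite set $S$ of primes $a_n$ is
supported on $S$ for all $n\gg0$, then there is $\beta\in\mathbb Q^*$ with $g=\beta(1-f/c)$ and
$a_n=\beta c^n$ for $n\gg0$.
\end{proposition}

\begin{proof}
Enlarge $S$ so that it contains all primes dividing $c$, and put $u_n=a_n/c^n$. Then
\begin{equation}\label{eq:u}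
u_n=\frac{f(n)}c\,u_{n-1}+g(n)\qquad(n\ge1).
\end{equation}
Since $[c]_S=|c|$ and $v_p(u_n)=v_p(a_n)-n\,v_p(c)$ when $u_n\ne0$, Lemma~\ref{lem:val} says that for
large $n$
\begin{equation}\label{eq:small}
|u_n|\le e^{C'(\log n)^4},\qquad\text{and}\qquad
v_p(u_n)\le C(\log n)^4\ \text{ for all }p\in S\text{ if }u_n\ne0 .
\end{equation}

\medskip
\noindent\textbf{Step 1: the slow solution.} Let $d=\deg f\ge1$, and let $D\ge\deg g$ be an integer
with $|g(n)|\le n^D$ for $n\ge2$. Because $f$ is non-constant, $|c/f(m)|\le\frac12$ for all large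
$m$, so solving \eqref{eq:u} backward is a contraction. Iterating
$u_n=\frac c{f(n+1)}\bigl(u_{n+1}-g(n+1)\bigr)$ gives, for large $n$ and all $K\ge1$,
\begin{equation}\label{eq:back}
u_n=\sum_{k=1}^Kt_k(n)+u_{n+K}\prod_{j=1}^K\frac c{f(n+j)},\qquad
t_k(X)=-g(X+k)\prod_{j=1}^k\frac c{f(X+j)}\in\mathbb Q(X).
\end{equation}
By \eqref{eq:small} the last term is at most $2^{-K}e^{C'(\log(n+K))^4}$ in absolute value, and
this tends to $0$ as $K\to\infty$. So $u_n=\sum_{k\ge1}t_k(n)$ for large $n$. As
$|g(n+k)|\le(n+k)^D\le n^D(1+k)^D$, we obtain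
$|u_n|\le n^D\sum_{k\ge1}(1+k)^D2^{-k}=O(n^D)$. The bound \eqref{eq:small} has improved to a
polynomial one. Inserting it into \eqref{eq:back} with $K$ fixed and using
$\prod_{j=1}^K|c/f(n+j)|=O_K(n^{-dK})$, we find
\begin{equation}\label{eq:RK}
u_n=R_K(n)+O_K(n^{D-K}),\qquad R_K=\sum_{k=1}^Kt_k .
\end{equation}

\medskip
\noindent\textbf{Step 2: the asymptotic expansion.} Expansion at infinity embeds $\mathbb Q(X)$
into the field $\mathbb Q((1/X))$ of formal series $\sum_{i\le s}\psi_iX^i$, and the degree of a
nonzero rational function (degree of the numerator minus degree of the denominator) is the largest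
exponent that occurs. We have $\deg t_k=\deg g-kd\to-\infty$, so each coefficient of
\[
\Phi=\sum_{k\ge1}t_k=\sum_{i\le s}\varphi_iX^i,\qquad s=\deg g-d,
\]
is a finite sum. Among the $t_k$ only $t_1$ has degree $s$, so $\varphi_s\ne0$; here $g\ne0$ is
used. We claim that for every $m\ge0$
\begin{equation}\label{eq:exp}
u_n=\sum_{-m\le i\le s}\varphi_in^i+O_m(n^{-m-1}).
\end{equation}
Take $K\ge D+m+1$. Then $\Phi-R_K=\sum_{k>K}t_k$ has degree at most
$\deg g-(K+1)d\le D-K-1<-m$, so $R_K$ and $\Phi$ have the same coefficients at $X^i$ for all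
$i\ge-m$. For large real arguments the rational function $R_K$ is the sum of its Laurent expansion
at infinity, and truncating this convergent series after the exponent $-m$ causes an error
$O(n^{-m-1})$. The error in \eqref{eq:RK} is $O(n^{D-K})=O(n^{-m-1})$ as well. This proves
\eqref{eq:exp}.

With $m=|s|$ in \eqref{eq:exp} we get $u_n=\varphi_sn^s+O(n^{s-1})$. Hence, for large $n$, $u_n\ne0$
and
\begin{equation}\label{eq:lower}
|u_n|\ge n^{-E}\qquad\text{with some constant }E.
\end{equation}

\medskip
\noindent\textbf{Step 3: a non-constant expansion is impossible.} Suppose that $\varphi_i\ne0$ for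
some $i\ne0$, and let $i_0$ be the largest such $i$. Use \eqref{eq:exp} with $m=|i_0|+2$ to compute
$u_{n+1}-u_n$. The constant terms cancel. For $i<i_0$, $i\ne0$, the difference
$\varphi_i\bigl((n+1)^i-n^i\bigr)$ is $O(n^{i-1})=O(n^{i_0-2})$, and the error is
$O(n^{-|i_0|-3})=O(n^{i_0-2})$. So
\[
u_{n+1}-u_n=i_0\varphi_{i_0}n^{i_0-1}+O(n^{i_0-2}).
\]
For large $n$ this is nonzero and of constant sign, so $(u_n)$ is strictly monotone from some point
on. Hence $u_N,u_{N+1},\dots,u_{2N}$ are $N+1$ distinct numbers for large $N$.

On the other hand, these numbers have few possible values. Since $S$ contains the primes dividing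
$c$, we have $u_n=\pm\prod_{p\in S}p^{v_p(u_n)}$ for large $n$. The exponents are bounded above by
\eqref{eq:small}. By \eqref{eq:lower} they are also bounded below: for $p\in S$
\[
v_p(u_n)\log p=\log|u_n|-\sum_{q\in S,\,q\ne p}v_q(u_n)\log q\ge-E\log n-C_1(\log n)^4 .
\]
So $|v_p(u_n)|\le C_2(\log n)^4$ for all $p\in S$ and large $n$, and $u_N,\dots,u_{2N}$ take at most
$2\bigl(2C_2(\log 2N)^4+1\bigr)^{|S|}$ values. For large $N$ this is less than $N+1$, a
contradiction.

\medskip
\noindent\textbf{Step 4: a constant expansion.} So $\varphi_i=0$ for all $i\ne0$. As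
$\varphi_s\ne0$, we have $s=0$ and $\Phi=\beta:=\varphi_0\in\mathbb Q^*$. By \eqref{eq:exp},
$u_n-\beta=O(n^{-m})$ for every $m$. From \eqref{eq:u},
\[
\beta\Bigl(1-\frac{f(n)}c\Bigr)-g(n)=(\beta-u_n)+\frac{f(n)}c\,(u_{n-1}-\beta)\longrightarrow0
\qquad(n\to\infty).
\]
The left side is a polynomial in $n$, so it vanishes identically and $g=\beta(1-f/c)$. Now
\eqref{eq:u} reads
\[
u_n-\beta=\frac{f(n)}c\,(u_{n-1}-\beta)\qquad(n\ge1).
\]
If $u_n\ne\beta$ for all $n$, then $|f(n)/c|\ge2$ for large $n$ forces $|u_n-\beta|\to\infty$,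
contradicting $u_n\to\beta$. So $u_n=\beta$ for some $n$, hence for all larger $n$, that is,
$a_n=\beta c^n$ for $n\gg0$.
\end{proof}

The hypothesis that $f$ is non-constant is necessary here: in Remark~\ref{rem:initial} the sequence
$3,-1,3,-1,\dots$ has $f=-1$, $g=2$, $h=1$.

\section{Constant $f$ and $h$, and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

When $f$ and $h$ are nonzero constants, the initial condition $a_0=g(0)$ makes \eqref{eq:sum} a
uniform sum starting at $k=0$. Modulo a prime its summands are, up to a common factor, periodic in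
$k$, and summing over $p$ full periods gives $0$.

\begin{lemma}\label{lem:periodic}
Let $f=b$ and $h=c$ be nonzero constants and $a_0=g(0)$. Then every prime $p\nmid bc$ lies in
$\mathcal P_{\mathbf a}$.
\end{lemma}

\begin{proof}
By \eqref{eq:sum}, $a_n=\sum_{k=0}^ng(k)c^kb^{n-k}$. Let $n=p^2(p-1)-1$. Then
\[
a_n\equiv b^n\sum_{k=0}^ng(k)\,(cb^{-1})^k\pmod p ,
\]
where $b^{-1}$ is an inverse of $b$ modulo $p$. Here $g(k)$ has period $p$ modulo $p$, and
$(cb^{-1})^k$ has period $p-1$, so the summand has period $p(p-1)$. The sum has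
$n+1=p\cdot p(p-1)$ terms. It consists of $p$ equal blocks and is $\equiv0\pmod p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathbf a=\mathbf a(f,g,h)$ and let $S=\mathcal P_{\mathbf a}$ be finite. A zero term would give
$\mathcal P_{\mathbf a}=\mathbb P$, so all $a_n$ are nonzero, and they are supported on $S$. In
particular $g(0)=a_0\ne0$, so $g\ne0$.
\begin{itemize}
\item \emph{$f=0$.} Then $a_n=g(n)h(n)^n\ne0$ for $n\ge1$, so $gh\ne0$. Every prime dividing
$g(n)h(n)$ with $n\ge1$ divides $a_n$. By Lemma~\ref{lem:schur}, $gh$ is constant. Hence $g$ and $h$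
are constant and $a_n=gh^n$.
\item \emph{$f\ne0$, $h=0$.} Then $a_n=f(n)a_{n-1}$ for $n\ge1$, so $f(n)\mid a_n$. By
Lemma~\ref{lem:schur}, $f$ is constant and $a_n=a_0f^n$.
\item \emph{$fgh\ne0$, $h$ non-constant.} This is impossible by Proposition~\ref{prop:hnonconst}.
\item \emph{$fgh\ne0$, $h$ constant, $f$ non-constant.} By Proposition~\ref{prop:hconst},
$a_n=\beta h^n$ for $n\gg0$ with $\beta\in\mathbb Q^*$.
\item \emph{$fgh\ne0$, $f$ and $h$ constant.} By Lemma~\ref{lem:periodic}, $\mathcal P_{\mathbf a}$
is infinite, so this case does not occur.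
\end{itemize}
In every case that occurs, $a_n=cb^n$ for $n\gg0$ with $c\in\mathbb Q$ and $b\in\mathbb Z$. The
second statement follows by contraposition.
\end{proof}

\section{The classification}\label{sec:class}

For an arbitrary initial value Propositions~\ref{prop:hnonconst} and~\ref{prop:hconst} are still
available. Lemma~\ref{lem:periodic} is not, as it needs the summand $k=0$. When $f$ and $h$ are
both constant, we return to Yu's theorem. It now acts on an explicit formula for $a_n$, and it does
so twice: once against each of the two competing geometric terms.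

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{\textup{(iii)}$\Rightarrow$\textup{(ii)}.} We take the four cases in turn.
\begin{enumerate}
\item If $gh\ne0$, then $g$ and $h$ are constant and $a_n=gh^n$ for $n\ge1$. If $gh=0$, then
$a_n=0$ for $n\ge1$.
\item Here $a_n=a_0\prod_{j=1}^nf(j)$. This is $a_0f^n$ if $f$ is constant, and it is $0$ for
$n\gg0$ otherwise.
\item From $g=\beta(1-f/c)$ we get $a_n-\beta c^n=f(n)\bigl(a_{n-1}-\beta c^{n-1}\bigr)$ for
$n\ge1$, so
\begin{equation}\label{eq:prod}
a_n-\beta c^n=(a_0-\beta)\prod_{j=1}^nf(j)\qquad(n\ge0).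
\end{equation}
The right side is $0$ for $n\gg0$.
\item Here $u_n=a_n/c^n$ satisfies $u_n=-u_{n-1}+g$, that is,
$u_n-\frac g2=-\bigl(u_{n-1}-\frac g2\bigr)$. So
$a_n=c^n\bigl(\frac g2+(a_0-\frac g2)(-1)^n\bigr)$.
\end{enumerate}

\emph{\textup{(ii)}$\Rightarrow$\textup{(i)}.} If $c=0$, then $a_n=0$ for $n\gg0$. If $c\ne0$, then
for $n\gg0$ a prime dividing a nonzero term divides $c$ or has positive valuation at a nonzero one
of the two numbers $A\pm B$. The finitely many remaining terms contribute finitely many primes.

\emph{\textup{(i)}$\Rightarrow$\textup{(iii)}.} Let $\mathcal Q_{\mathbf a}$ be finite. All terms are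
supported on $\mathcal Q_{\mathbf a}$.

\emph{Case $f=0$.} Here $a_n=g(n)h(n)^n$ for $n\ge1$, and a prime dividing a nonzero value
$g(n)h(n)$ divides the nonzero term $a_n$. By Lemma~\ref{lem:schur}, $gh$ is constant, and we are
in case~1.

\emph{Case $f\ne0$, $gh=0$.} Here $a_n=a_0\prod_{j=1}^nf(j)$. If $a_0\ne0$ and $f$ has no positive
integer root, then all $a_n$ are nonzero and $f(n)\mid a_n$ for $n\ge1$, so $f$ is constant by
Lemma~\ref{lem:schur}. In every event we are in case~2.

\emph{Case $fgh\ne0$.} By Proposition~\ref{prop:hnonconst}, $h=c\ne0$ is constant.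

Suppose first that $f$ is non-constant. Proposition~\ref{prop:hconst} gives $g=\beta(1-f/c)$ with
$\beta\in\mathbb Q^*$ and $a_n=\beta c^n$ for $n\gg0$. The first of these implies \eqref{eq:prod},
and then the second shows that $a_0=\beta$ or some $f(j)$ with $j\ge1$ vanishes. This is case~3.

Now let $f=b\ne0$ be constant. There is $q\in\mathbb Q[X]$ with
\[
q(X)-\frac bc\,q(X-1)=g(X).
\]
Indeed, the operator on the left preserves degrees if $b\ne c$, because it multiplies the leading
coefficient by $1-b/c$. If $b=c$, it lowers the degree of each non-constant polynomial by exactly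
one. In both cases it is surjective on $\mathbb Q[X]$. So $q$ exists and is nonzero, and
$\deg q=\deg g$ if $b\ne c$, $\deg q=\deg g+1$ if $b=c$. Put $u_n=a_n/c^n$. Then
$u_n-q(n)=\frac bc\bigl(u_{n-1}-q(n-1)\bigr)$ for $n\ge1$, whence
\[
a_n=Ab^n+q(n)c^n,\qquad A=a_0-q(0).
\]

We shall use Lemma~\ref{lem:schur} in the following form: \emph{if $Q\in\mathbb Q[X]$ and $\nu\ge1$
is an integer such that $a_{\nu n}=c^{\nu n}Q(n)$ for all $n\ge1$, then $Q$ is constant.} To see
this, let $L\ge1$ be an integer with $LQ\in\mathbb Z[X]$. A prime $p\nmid L$ dividing a nonzero value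
$LQ(n)$ with $n\ge1$ divides the nonzero term $a_{\nu n}$, so it lies in $\mathcal Q_{\mathbf a}$. If
$Q$ were non-constant, there would be infinitely many such $p$.

\smallskip
\emph{Subcase $A=0$.} Then $a_n=q(n)c^n$, so $q$ is a constant $\beta\ne0$. Hence
$g=\beta(1-b/c)$ and $a_0=q(0)=\beta$: case~3.

\smallskip
\emph{Subcase $A\ne0$.} Let $S=\mathcal Q_{\mathbf a}$. For large $n$ we have $q(n)\ne0$. If also
$a_n\ne0$, then for $p\in S$ apply Theorem~\ref{thm:yu} to the two nonzero numbers
\[
\frac{-A\,b^n}{q(n)c^n}-1=-\frac{a_n}{q(n)c^n},\qquad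
\frac{q(n)c^n}{-A\,b^n}-1=-\frac{a_n}{Ab^n}.
\]
The bases are $-A,b,q(n),c$, of bounded height except for $\mathrm{ht}(q(n))=O(\log n)$, and
$B=\max(3,n)$. So both numbers have $p$-adic valuation at most $O((\log n)^2)$. Since also
$v_p(q(n))=O(\log n)$, the first one gives $v_p(a_n)\le n\,v_p(c)+O((\log n)^2)$ and the second one
$v_p(a_n)\le n\,v_p(b)+O((\log n)^2)$. Let $\delta=\gcd(b,c)>0$, $b=\delta b'$, $c=\delta c'$. As
$\prod_{p\in S}p^{\min(v_p(b),v_p(c))}\le\delta$ and $a_n$ is supported on $S$, we obtain for all
large $n$, trivially also when $a_n=0$,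
\[
\bigl|A\,b'^n+q(n)\,c'^n\bigr|=|a_n|\,\delta^{-n}\le e^{O((\log n)^2)} .
\]
For large $n$ the quantity $|q(n)|$ is bounded below by a positive constant and above by a power of
$n$. If $|b'|\ne|c'|$, then $\max(|b'|,|c'|)\ge2$, and the term with the larger base dominates the
other one exponentially. The left side is then at least $\lambda\,2^n$ for some $\lambda>0$ and all
large $n$, a contradiction. So $|b'|=|c'|$, and by coprimality both are $1$, that is, $b=\pm c$.

If $b=c$, then $a_n=c^n(A+q(n))$ with $q$ non-constant, contrary to the form of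
Lemma~\ref{lem:schur} above. If $b=-c$, then $a_{2n}=c^{2n}(A+q(2n))$, so $q$ is constant and
$g=q(X)+q(X-1)=2q$ is a nonzero constant: case~4.
\end{proof}

Imposing $a_0=g(0)$ and excluding zero terms, we obtain the exact classification in $\mathcal R$.

\begin{corollary}\label{cor:R}
Let $\mathbf a=\mathbf a(f,g,h)$, so that $a_0=g(0)$. The set $\mathcal P_{\mathbf a}$ is finite if
and only if one of the following holds:
\begin{itemize}
\item[$(\alpha)$] $f=0$ and $g,h$ are nonzero constants;
\item[$(\beta)$] $h=0$, $f$ is a nonzero constant and $g(0)\ne0$;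
\item[$(\gamma)$] $h=c\ne0$ is constant, $f$ is non-constant with a root in $\mathbb N$,
$g=\beta(1-f/c)$ for some $\beta\in\mathbb Q^*$, and $\prod_{j=0}^nf(j)\ne c^{n+1}$ for every
$n\in\mathbb N$ smaller than the least root of $f$ in $\mathbb N$.
\end{itemize}
Moreover, if $\mathbf a\in\mathcal R$ is not ultimately geometric with rational coefficient and
integer ratio, then even $\mathcal Q_{\mathbf a}$ is infinite, except when $f=-h=-c$ and $g$ are
nonzero constants. In that case $a_n=\frac g2c^n\bigl(1+(-1)^n\bigr)$, and
$\mathcal P_{\mathbf a}=\mathbb P$ because of the zero terms.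
\end{corollary}

\begin{proof}
The set $\mathcal P_{\mathbf a}$ is finite if and only if $\mathcal Q_{\mathbf a}$ is finite and no
term is $0$. So we go through the cases of Theorem~\ref{thm:class}(iii), with $a_0=g(0)$ and with
all terms nonzero.
\begin{itemize}
\item \emph{Case 1.} Since $a_0\ne0$ and $a_1=g(1)h(1)\ne0$, we have $g,h\ne0$. So $gh$ is a nonzero
constant, and this is $(\alpha)$.
\item \emph{Case 2.} Since $a_0\ne0$, we have $g\ne0$, hence $h=0$. A positive integer root of $f$
would give a zero term. So $f$ is a nonzero constant, and this is $(\beta)$.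
\item \emph{Case 3.} Here $a_0=g(0)=\beta(1-f(0)/c)$ equals $\beta$ if and only if $f(0)=0$. So the
condition on $a_0$ and $f$ says that $f$ has a root in $\mathbb N$; being nonzero, $f$ is then
non-constant. Moreover $a_0-\beta=-\beta f(0)/c$, and \eqref{eq:prod} becomes
\begin{equation}\label{eq:gamma}
a_n=\beta c^n\Bigl(1-\prod_{j=0}^n\frac{f(j)}c\Bigr)\qquad(n\ge0).
\end{equation}
If $n$ is at least the least root of $f$ in $\mathbb N$, the product is $0$ and $a_n\ne0$. For
smaller $n$, $a_n\ne0$ is the last condition in $(\gamma)$.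
\item \emph{Case 4.} Since $a_0=g$, the formula from the proof of Theorem~\ref{thm:class} is
$a_n=\frac g2c^n(1+(-1)^n)$. There are zero terms, so this case contributes nothing.
\end{itemize}
Conversely, $(\alpha)$, $(\beta)$, $(\gamma)$ fall under cases 1, 2, 3. (In $(\gamma)$, $g\ne0$ is
automatic because $f$ is non-constant.) They have no zero term: the sequences are
$gh^n$, $g(0)f^n$, and the one in \eqref{eq:gamma}. The last statement follows from
Theorem~\ref{thm:class}, since the sequences in cases 1--3 are ultimately geometric with rational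
coefficient and integer ratio.
\end{proof}

For the derangement numbers the corollary shows that infinitely many primes divide nonzero terms.
Indeed, $f=X$ is not constant, so the exception does not apply. Moreover
$D_n\ge nD_{n-1}-1\ge(n-1)D_{n-1}$ for $n\ge3$ and $D_2=1$, so $D_n\ge(n-1)!$ for $n\ge2$,
which no ultimately geometric progression with rational coefficient and integer ratio satisfies.

The last condition in $(\gamma)$ is not superfluous. For $f=X-1$, $h=1$, $g=2-X$ (so $\beta=1$) it
holds, the sequence is $2,1,1,1,\dots$ and only the prime $2$ occurs. For $f=X-1$, $h=-1$, $g=X$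
(again $\beta=1$) it fails at $n=0$, because $f(0)=c$, and indeed $a_0=0$.

\begin{thebibliography}{9}

\bibitem{LM}
Eryk Lipka, Piotr Miska,
\emph{On two conjectures regarding generalized sequence of derangements},
arXiv:2004.10839 (2020).

\bibitem{Yu}
K.~Yu,
\emph{p-adic logarithmic forms and group varieties III},
Forum Math. \textbf{19} (2007), 187--280.

\end{thebibliography}

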